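# Derangements and the index bound $|G:D(G)|\le\sqrt n-1$

## 1. Exceptional pairs

All groups and sets are finite, and groups act on the right. We begin with an object that at first sight has nothing to do with derangements.

**Definition (exceptional pair).** Let $G$ be transitive on $\Omega$, $|\Omega|=n>1$. The pair $(G,D)$ is an *exceptional pair of degree $n$* if $D\trianglelefteq G$ is transitive on $\Omega$ and every element of $G\setminus D$ has exactly one fixed point. Its *index* is $k=|G:D|$.

Here are two examples. Let $G$ consist of all maps $x\mapsto ax+b$ on $\mathbb F_q$, $a\ne0$, and let $D$ be the translations. A map with $a\ne1$ fixes exactly the point $b/(1-a)$, so $(G,D)$ is exceptional of degree $q$ and index $q-1$. The index is as large as $n-1$, but here no non-identity element fixes two points.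

For the second example let $G$ consist of all maps $x\mapsto ax+b$ and $x\mapsto ax^3+b$ on $\mathbb F_9$ with $a\neq 0$, and let $D$ be the subgroup of those with $a^4=1$. Let $g\in G\setminus D$, so $a^4=-1$. If $g$ is $x\mapsto ax+b$, then $a\ne1$ and there is one fixed point. If $g$ is $x\mapsto ax^3+b$, consider the additive map $x\mapsto x-ax^3$. A nonzero element of its kernel satisfies $x^2=a^{-1}$, which would make $a^{-1}$ a square and so $a^4=1$. Hence the kernel is $0$, the map is bijective, and $g$ has exactly one fixed point. So $(G,D)$ is exceptional of degree $9$ and index $2$. This time $x\mapsto x^3$ is a non-identity element with three fixed points, and the index is exactly $\sqrt9-1$.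

Now the purpose of the definition. A *derangement* in a permutation group is an element without fixed points. Jordan's theorem says that a transitive group of degree $n>1$ contains one. For such a $G$ let $D(G)$ be the subgroup generated by all derangements of $G$; it is normal, and nontrivial by Jordan. Exceptional pairs are what the study of $D(G)$ leads to, by a simple count.

**Lemma 1 (averaging).** Let $Y\trianglelefteq X$ act on $\Lambda$ with $Y$ transitive, and let $x\in X$. Then the elements of the coset $xY$ have on average one fixed point on $\Lambda$.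

*Proof.* For each $\lambda\in\Lambda$ the elements $y\in Y$ with $\lambda^{xy}=\lambda$ are those taking $\lambda^x$ to $\lambda$. They form a coset of a point stabilizer in $Y$, so there are $|Y|/|\Lambda|$ of them. Summing over $\lambda$, the number of pairs $(y,\lambda)$ with $\lambda^{xy}=\lambda$ is $|Y|$. $\square$

**Lemma 2.** If $G$ is transitive of degree $n>1$ and $D(G)\ne G$, then $(G,D(G))$ is an exceptional pair.

*Proof.* Put $D=D(G)$. Suppose $D$ is intransitive. Then $G$ acts transitively on the set of $D$-orbits, which has more than one element, so by Jordan some $g\in G$ fixes no $D$-orbit. Such a $g$ fixes no point, so it is a derangement and $g\in D$. But elements of $D$ fix every $D$-orbit, a contradiction. So $D$ is transitive. If $x\notin D$, no element of $xD$ lies in $D$, so none is a derangement, and each has at least one fixed point. The average is one by Lemma 1, so each has exactly one. $\square$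

## 2. The bound $\sqrt n-1$ and what will be proved

Recall that $G$ is a *Frobenius group* if it is transitive and not regular, and every non-identity element fixes at most one point. For a Frobenius group $D(G)$ is the Frobenius kernel, and the index $|G:D(G)|$ can be as large as $n-1$, as the maps $x\mapsto ax+b$ show. The smallest instance is $S_3$ in degree 3: the derangements are the 3-cycles and the index is $2>\sqrt3-1$.

The question, a conjecture from R. A. Bailey, Peter J. Cameron, Michael Giudici, Gordon F. Royle, "Groups generated by derangements", arXiv:2004.01950 (2020), is whether leaving the Frobenius world forces a square root: if $G$ has degree $n$ and is not Frobenius, is $|G:D(G)|\le\sqrt n-1$? Only the case $D(G)\ne G$ is of interest. The answer is yes.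

**Theorem A.** Let $G$ be transitive of degree $n>1$, not a Frobenius group, with $D(G)\ne G$. Then $|G:D(G)|\le\sqrt n-1$.

The central part of the proof is a statement about linear groups.

**Theorem B.** Let $V\ne0$ be a finite vector space over $\mathbb F_p$ and $R\trianglelefteq H\le GL(V)$, and suppose no element of $H\setminus R$ fixes a nonzero vector. If some non-identity element of $H$ (necessarily in $R$) fixes a nonzero vector, then $|H:R|\le\sqrt{|V|}-1$.

**Theorem C.**
(i) For every prime power $q\ge3$ there is a non-Frobenius $G$ of degree $n=q^2$ with $|G:D(G)|=\sqrt n-1>1$.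
(ii) If equality holds in Theorem A, then $n=q^2$ with $q$ a prime power. If moreover $G$ is primitive, it is affine.
(iii) If $G$ is transitive with a block system of $m$ blocks of size $b$, $1<b<n$, and $D(G)\ne G$, then $|G:D(G)|$ divides $m-1$ and $b-1$ (also for Frobenius groups).

It is convenient to prove a version of Theorem A for all exceptional pairs, because such a version can be proved by induction.

**Theorem A′.** Let $(G,D)$ be an exceptional pair of degree $n$ such that some non-identity element of $G$ fixes at least two points. Then $k=|G:D|\le\sqrt n-1$.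

*Theorem A′ implies Theorem A.* Let $G$ be as in Theorem A. By Lemma 2, $(G,D(G))$ is exceptional. If every non-identity element of $G$ fixed at most one point, $G$ would be regular or Frobenius. It is not Frobenius, and if it were regular every non-identity element would be a derangement and $D(G)=G$. So some non-identity element fixes two points and Theorem A′ applies.

For $k=1$ Theorem A′ is trivial: a non-identity element fixing two points moves at least two more, so $n\ge4$ and $\sqrt n-1\ge1$. (The same remark gives $1\le\sqrt n-1$ when $D(G)=G$ and $G$ is neither regular nor Frobenius.)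

The non-affine primitive case was first proved by Bailey, Cameron, Giudici and Royle, *Groups generated by derangements*, J. Algebra 572 (2021). We do not use that result; a proof is given in Sections 12 and 13.

## 3. Divisibility, blocks, and the index $n-1$

Exceptional pairs pass to subgroups and quotient sets, and an orbit count gives divisibility. This section settles the imprimitive case.

**Lemma 3.** Let $(G,D)$ be an exceptional pair on $\Omega$, $X\le G$, and let $\varphi:\Omega\to\Lambda$ be a surjective $X$-equivariant map onto an $X$-set with $|\Lambda|\ge2$ on which $X\cap D$ is transitive. Then $(X^\Lambda,(X\cap D)^\Lambda)$ is an exceptional pair of index $|X:X\cap D|$, the kernel of $X$ on $\Lambda$ lies in $D$, and for each $\lambda\in \Lambda$ all $X_\lambda$-orbits on $\Lambda\setminus\{\lambda\}$ have length divisible by $|X:X\cap D|$. In particular $|X:X\cap D|$ divides $|\Lambda|-1$.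

*Proof.* An element $x\in X\setminus D$ fixes some $\omega\in\Omega$, hence fixes $\varphi(\omega)$. This holds for every element of $x(X\cap D)$, since this coset lies in $X\setminus D$. By Lemma 1 the average number of fixed points on $\Lambda$ over the coset is one, so each element of $X\setminus D$ fixes exactly one point of $\Lambda$. As $|\Lambda|\ge2$, the kernel lies in $D$. So the index of $(X\cap D)^\Lambda$ in $X^\Lambda$ is $|X:X\cap D|$, and an element of $X^\Lambda$ outside $(X\cap D)^\Lambda$ comes from some $x\notin D$. This is the first assertion.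

Since $X\cap D$ is transitive, $X=X_\lambda(X\cap D)$, so $|X_\lambda:X_\lambda\cap D|=|X:X\cap D|$. For $\mu\ne\lambda$ the stabilizer $X_{\lambda\mu}$ fixes two points of $\Lambda$, so it lies in $D$. Hence $|X_\lambda:X_{\lambda\mu}|$ is divisible by $|X_\lambda:X_\lambda\cap D|$. $\square$

With $X=G$, $\Lambda=\Omega$ we get: all $G_\alpha$-orbits on $\Omega\setminus\{\alpha\}$ have length divisible by $k$, and $k\mid n-1$.

**Lemma 4 (blocks).** Let $(G,D)$ be exceptional of index $k$. If $G$ has a system of $m$ blocks of size $b$, $1<b<n$, then $k\mid m-1$ and $k\mid b-1$. Hence $k\le\min(b,m)-1\le\sqrt n-1$.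

*Proof.* Lemma 3 with $X=G$ and $\varphi$ the map from points to blocks gives $k\mid m-1$. Also $k\mid n-1=bm-1=b(m-1)+(b-1)$, so $k\mid b-1$. Both numbers are positive and $bm=n$. $\square$

So Theorem A′ holds for imprimitive $G$, and Theorem C(iii) follows from Lemmas 2 and 4.

**Lemma 5.** If $(G,D)$ is exceptional of index $k=n-1$, then $D$ is regular and $n$ is a prime power.

*Proof.* By Lemma 3 the $G_\alpha$-orbits on the $n-1$ other points have length divisible by $n-1$, so $G$ is 2-transitive. For $\beta\ne\alpha$ we have $G_{\alpha\beta}\le D_\alpha$ (two fixed points), and both have index $n-1$ in $G_\alpha$: the first by 2-transitivity, the second because $G=G_\alpha D$. So $D_\alpha=G_{\alpha\beta}$ for every $\beta\ne\alpha$. Thus $D_\alpha$ fixes all points, $D_\alpha=1$, and $D$ is regular. The bijection $d\mapsto\alpha^d$ from $D$ to $\Omega$ carries conjugation by $G_\alpha$ to its action on $\Omega$, so $G_\alpha$ is transitive by conjugation on $D\setminus\{1\}$. All non-identity elements of $D$ then have the same order, which must be a prime, and $n=|D|$ is a power of it.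 $\square$

**Lemma 6.** If $(G,D)$ is exceptional with $k\ge2$, then $D$ is not 2-transitive.

*Proof.* For $\beta\ne\alpha$ we have $G_{\alpha\beta}=D_{\alpha\beta}$, so $|\beta^{G_\alpha}|=|G_\alpha:D_\alpha|\,|D_\alpha:D_{\alpha\beta}|=k|\beta^{D_\alpha}|$. Each $G_\alpha$-orbit off $\alpha$ thus splits into $k$ orbits of $D_\alpha$ (all of the same length, as $D_\alpha\trianglelefteq G_\alpha$). $\square$

Prime degree can already be done by hand. Suppose $n=p$ is prime and $(G,D)$ is exceptional with $k\ge2$. By Lemma 6, $D$ is not 2-transitive, so by Burnside's theorem (a transitive group of prime degree is solvable or 2-transitive) $D$ is solvable. A minimal normal subgroup of $D$ is elementary abelian and transitive, so it is regular of order $p$. It is the unique Sylow $p$-subgroup of $D$ (as $p^2\nmid p!$), so it is normal in $G$. Hence $G$ lies in the normalizer of a $p$-cycle in $S_p$, the group of maps $x\mapsto ax+b$, where non-identity elements fix at most one point. So in prime degree a group with $D(G)\ne G$ is always Frobenius.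

What remains is primitive $G$ with $k\ge2$. The only general information so far is $k\mid n-1$, which gives $k\le n-1$, far from the target.

**Lemma 7.** Let $(G,D)$ be exceptional with $G$ primitive, and let $N$ be a minimal normal subgroup of $G$. Then $N\le D$.

*Proof.* Otherwise $N\cap D=1$ by minimality, so $[N,D]=1$. Take $1\ne x\in N$. Then $x\notin D$, so $x$ fixes exactly one point. As $D$ centralizes $x$, it fixes that point, contradicting the transitivity of $D$. $\square$

A nontrivial normal subgroup of a primitive group is transitive, so $N$ is transitive. There are two cases: $N$ abelian or not.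

## 4. Affine groups and invariant subspaces

**Step 4.1: passing from permutations to vectors.** This step shows that the abelian case of Theorem A′ is Theorem B. Let $N$ be abelian. It is elementary abelian, and regular because it is abelian, faithful and transitive. Put $H=G_\alpha$ and identify $\Omega$ with $V=N$, written additively, by $\alpha^v\leftrightarrow v$. Then $H$ acts on $V$ by conjugation, fixing $0=\alpha$. The action is faithful: an element of $H$ centralizing the transitive group $N$ and fixing $\alpha$ fixes every point. So $G=V{:}H$ with $H\le GL(V)$. By Lemma 7, $V\le D$, so $D=VR$ with $R=D\cap H\trianglelefteq H$, and $k=|G:D|=|H:R|$. An element of $H\setminus R$ has exactly one fixed point, which is $0$, so it fixes no nonzero vector. By hypothesis some non-identity element of $G$ fixes two points; conjugating, we may take one of them to be $0$. So some $1\ne h\in H$ fixes a nonzero vector. Theorem B gives $k\le\sqrt{|V|}-1=\sqrt n-1$.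

From now until the end of Section 11 we are in the situation of Theorem B: $R\trianglelefteq H\le GL(V)$, no element of $H\setminus R$ fixes a nonzero vector, some non-identity element of $H$ does, and $k=|H:R|$. A group is *semiregular* on a set if every point stabilizer is trivial.

**Lemma 8 (orbits).** Let $X\le H$ and let $W\ne0$ be an $X$-invariant subspace. Each $X$-orbit on $W\setminus\{0\}$ is the union of exactly $|X:X\cap R|$ orbits of $X\cap R$, of equal length. Hence $|X:X\cap R|$ divides $|W|-1$, and if all $(X\cap R)$-orbits on $W\setminus\{0\}$ have length at least $c$, then $|X:X\cap R|\le(|W|-1)/c$. The kernel of $X$ on $W$ lies in $R$; elements of $X^W$ outside $(X\cap R)^W$ fix no nonzero vector of $W$; and $|X^W:(X\cap R)^W|=|X:X\cap R|$. In particular $k\mid|V|-1$ and $p\nmid k$.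

*Proof.* For $0\ne v\in W$ the stabilizer $X_v$ lies in $R$. The normal subgroup $X\cap R$ has $|X:(X\cap R)X_v|=|X:X\cap R|$ orbits on $v^X$, of equal length. The next sentence follows by adding over $X$-orbits. An element of the kernel fixes nonzero vectors, so it lies in $R$; therefore an element of $X^W$ outside $(X\cap R)^W$ comes from some $x\notin R$, and the indices agree. For the last claim take $X=H$, $W=V$. $\square$

**Lemma 9 (invariant subspace).** If $X\le H$, $XR=H$, and $0\ne W<V$ is $X$-invariant, then $k\le\sqrt{|V|}-1$.

*Proof.* Here $k=|X:X\cap R|$ divides $|W|-1$ and $|V|-1$. So it divides $|V|-|W|=|W|(|V/W|-1)$, and since $p\nmid k$ it divides $|V/W|-1$. Both $|W|-1$ and $|V/W|-1$ are positive, so $k\le\min(|W|,|V/W|)-1\le\sqrt{|V|}-1$. $\square$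

Lemma 9 suggests a plan: find a subgroup $X$ that covers $H/R$ and leaves a proper nonzero subspace invariant. There is a natural candidate. Some $r\in R$ of prime order fixes a nonzero vector; take a Sylow subgroup $S$ of $R$ containing $r$. By the Frattini argument $X=N_H(S)$ covers $H/R$, and one hopes that $X$ preserves some subspace, for instance $C_V(S)$.

The plan stops exactly when $N_H(S)$ is irreducible, and this happens. Let $V=\mathbb F_5^2$. Write $Q_8\trianglelefteq SL_2(3)\le SL_2(5)$, let $C_4$ be the group of nonzero scalars, and put $H=C_4\circ SL_2(3)$, $R=C_4\circ Q_8$. (In a *central product* $A\circ B$ the two factors commute elementwise; here $C_4\cap SL_2(3)=\{\pm1\}$, so $|H|=48$, $|R|=16$.) An element of $H\setminus R$ is a scalar times an element of order 3 or 6 of $SL_2(3)$. An element of order 3 of $SL_2(5)$ has primitive cube roots of unity as eigenvalues, and these are not in $\mathbb F_5$ since $3\nmid4$. So elements of $H\setminus R$ have no eigenvalue in $\mathbb F_5$ and fix no nonzero vector. If $x\in Q_8$ has order 4 and $i\in C_4$ has order 4, then $ix$ is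 a non-central involution, so it has eigenvalues $1$ and $-1$. So the hypotheses of Theorem B hold, with $k=3$. A subgroup $X$ with $XR=H$ contains an element outside $R$, which has no eigenvector, so $X$ has no invariant line. Lemma 9 can never be applied. Indeed $k=3$ does not even divide $\sqrt{|V|}-1=4$, so no argument whose outcome is "$k$ divides $\sqrt{|V|}-1$" can work in general. (The elements $ix$ generate $R$: products $(ix)(ix')=-xx'$ give $Q_8$, and then the scalar $i$ is obtained as well. By the computation in Section 14, $D(\mathbb F_5^2{:}H)=\mathbb F_5^2{:}R$. So the index in Theorem A need not divide $\sqrt n-1$.)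

The way past this point is to give up a subgroup covering $H/R$. Let $S$ be a normal $s$-subgroup of $H$ inside $R$ and $\rho\in S$ a non-central element of order $s$. When $S$ is close to extraspecial, $C_V(\rho)$ has exactly $|V|^{1/s}$ elements, and its obvious symmetry group $N_H(\langle\rho\rangle)$ is, up to $S$, the stabilizer of a point in the symplectic geometry $S/Z(S)$. So the failure of $N_H(\langle\rho\rangle)R=H$ is measured by the action of $H$ on those points. A prime $\ell$ that causes trouble must divide the number of these points and must also be $\equiv1$ modulo $s^m$, where $|S/Z(S)|=s^{2m}$. These two demands are almost incompatible. In the example, $S=R$, $S/Z(S)=\mathbb F_2^2$ has three points, an element of order 3 permutes them cyclically, and the troublesome prime is $\ell=3$.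

## 5. Reduction to a normal $s$-subgroup of a primitive linear group

We prove Theorem B by induction on $\dim V$. For $\dim V=1$ no non-identity element fixes a nonzero vector, so the hypothesis cannot hold. We use Bernoulli's inequality $(1+a)^\nu\ge1+\nu a$ for $a\ge0$, $\nu\ge1$, which is strict for $a>0$, $\nu>1$.

**Step 5.1: a normal Sylow subgroup.** The aim is to have a normal $s$-subgroup of $H$ containing a non-identity element that fixes a nonzero vector. A non-identity element of $H$ fixing a nonzero vector lies in $R$, and some power $r$ of it has prime order $s$. Let $S\ni r$ be a Sylow $s$-subgroup of $R$. By Frattini $H=RN_H(S)$. Replace $(H,R)$ by $(N_H(S),N_R(S))$. Since $N_R(S)=R\cap N_H(S)$, the index is still $k$, elements outside $N_R(S)$ lie outside $R$, and $r\in N_R(S)$. So we may assume $S\trianglelefteq H$, $r\in S\le R$.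

By Lemma 9 with $X=H$ we may assume $H$ is irreducible. If $s=p$, the $p$-group $S\ne1$ would satisfy $0\ne C_V(S)<V$, and $C_V(S)$ is $H$-invariant, a contradiction. So $s\ne p$.

**Step 5.2: the imprimitive linear case.** The aim is to assume that $V$ is not a direct sum of subspaces permuted by $H$. Suppose $V=V_1\oplus\dots\oplus V_a$, $a\ge2$, with the $V_i$ permuted transitively by $H$. If $R$ is transitive on the $V_i$, then $X=N_H(V_1)$ satisfies $XR=H$, and Lemma 9 with $W=V_1$ finishes.

Otherwise let $U_1,\dots,U_u$, $u\ge2$, be the sums of the $V_i$ over the $R$-orbits. Since $R\trianglelefteq H$, $H$ permutes the $U_i$ transitively. Put $x=|U_1|$, so $|V|=x^u$, and $H_0=N_H(U_1)\ge R$. Then $k=u|H_0:R|$. Write $H^*=H_0^{U_1}$, $R^*=R^{U_1}$; by Lemma 8, $|H^*:R^*|=|H_0:R|$, and elements of $H^*\setminus R^*$ fix no nonzero vector. If $R$ were trivial on $U_1$ then, being normal in $H$, it would be trivial on every $U_i$, contradicting $r\in R$. So $R^*\ne1$.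

If a non-identity element of $H^*$ fixes a nonzero vector of $U_1$, induction gives $|H^*:R^*|\le\sqrt x-1$, so $k\le u(\sqrt x-1)\le x^{u/2}-1=\sqrt{|V|}-1$ by Bernoulli.

Otherwise $H^*$ is semiregular on $U_1\setminus\{0\}$, so $|H^*|\le x-1$ and $|H^*:R^*|\le(x-1)/|R^*|\le(x-1)/2$. Then $k\le\frac u2(x-1)\le x^{u/2}-1$ by Bernoulli with exponent $u/2\ge1$.

So from now on $H$ is irreducible and primitive on $V$.

**Step 5.3: normal abelian subgroups.** We record what primitivity says about abelian subgroups. Let $A\trianglelefteq H$ be abelian. By Clifford's theorem $V|_A$ is semisimple and its homogeneous components are permuted transitively by $H$; by primitivity there is only one. So $V|_A$ is a sum of copies of one irreducible module, on which the algebra $\mathbb F_p[A]\subseteq\operatorname{End}V$ acts faithfully. A commutative ring with a faithful irreducible module is a field. Hence: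
$$A\text{ is cyclic, and }1\ne a\in A\text{ fixes no nonzero vector,}\tag{1}$$
because $A$ lies in the multiplicative group of a finite field, in which $a-1$ is invertible. In particular all characteristic abelian subgroups of $S$ are cyclic; $r\notin Z(S)$; and if $s=2$ the involution of $Z(S)$, a square root of $1$ in a field, is $-1$.

## 6. Which groups $S$ occur

An $s$-group $E$ is *extraspecial* if $Z(E)=E'$ has order $s$ and $E/Z(E)$ is elementary abelian. Then $|E|=s^{1+2m}$, and commutators give a nondegenerate alternating form on $E/Z(E)$. The groups $D_8$ and $Q_8$ are the smallest examples for $s=2$. For $s=2$ squaring induces a nondegenerate quadratic form on $E/Z(E)$, of type $+$ or $-$. For $D_8$ two of the three nonzero vectors are singular, i.e. lift to involutions (type $+$); for $Q_8$ none is (type $-$).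

P. Hall's theorem (Gorenstein, *Finite Groups*, 5.4.9) says: an $s$-group all of whose characteristic abelian subgroups are cyclic is a central product $E\circ C$, where $E=1$ or $E$ is extraspecial, and $C$ is cyclic or ($s=2$) dihedral, semidihedral or generalized quaternion of order at least $16$.

**Step 6.1: the list of cases.** The aim is to replace $S$, if necessary, so that one of three shapes occurs. Write $S=E\circ C$ by (1) and Hall. Since $Z(S)$ is cyclic, it has a unique subgroup of order $s$; so if $E\ne1$ we have $Z(E)\le Z(C)$ (taking $C=Z(E)$ if $C=1$). Moreover $S$ is not cyclic, because $r\notin Z(S)$.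

Suppose $s=2$, $E\ne1$ and $C$ is not cyclic. Let $C_0$ be the cyclic maximal subgroup of $C$; its order is at least $8$. Then $C'$ is the cyclic subgroup of index 2 in $C_0$, of order at least $4$. It contains $Z(C)$, which has order 2 and so equals $Z(E)=E'$. Hence $S'=E'C'=C'$. Elements of $C\setminus C_0$ invert $C'$: in the dihedral and quaternion cases they invert $C_0$; in the semidihedral case, with $C_0=\langle c\rangle$ of order $2^a$, they send $c$ to $c^{-1+2^{a-1}}$ and so $c^2$ to $c^{-2}$. As $|C'|\ge4$, inversion is nontrivial on $C'$, so $C_S(S')=E\circ C_0$. This subgroup is characteristic in $S$, so normal in $H$; replace $S$ by it. The new $S$ may no longer contain $r$, but its center is $C_0$, cyclic of order at least $8$, and (1) still applies to its characteristic abelian subgroups.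

Write $Z=Z(S)$ and $|E|=s^{1+2m}$. In every case $S\trianglelefteq H$, $S\le R$, and one of the following holds:

* (I) $S=E\circ Z$, $m\ge1$, $Z$ cyclic, and $s$ is odd or $|Z|\ge4$;
* (II) $s=2$, $S=E$ is extraspecial, $m\ge2$, and $S$ contains a non-central involution;
* (III) $S$ is dihedral of order $\ge8$ or semidihedral of order $\ge16$, and $r\in S$.

Let us check this. If $E=1$, then $S=C$ is not cyclic, so $s=2$; the generalized quaternion groups are excluded because their only involution is central while $r$ is a non-central involution; this gives (III). If $E\ne1$ and $C$ was not cyclic, we replaced $S$ and are in (I). If $E\ne1$ and $C$ is cyclic, then $Z=Z(E)C=C$ and $S=E\circ Z$. This is (I) if $s$ is odd or $|Z|\ge4$. If $s=2$ and $|Z|=2$, then $S=E$ and $r$ is a non-central involution of $S$: for $m\ge2$ this is (II), and for $m=1$ we have $|S|=8$, $Q_8$ is excluded, and $S$ is dihedral, which is (III).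

The group $C_4\circ Q_8$ of Section 4 is of type (I) with $s=2$, $m=1$, $|Z|=4$.

## 7. Dihedral and semidihedral $S$

**Step 7.1: case (III).** We show $k\le w-1$, where $w=\sqrt{|V|}$. Let $c$ generate the cyclic maximal subgroup of $S$, of order $2^a$ with $a\ge2$, so $-1=c^{2^{a-1}}$. In the dihedral case the non-central involutions are the $rc^i$, and they form two $S$-classes, the class of $r$ being $\{rc^{2i}\}$. In the semidihedral case they are the $rc^{2i}$ and form one class. In both cases $rc^{2^{a-1}}=-r$ is $S$-conjugate to $r$. Hence the $1$- and $(-1)$-eigenspaces of $r$ have the same dimension. Their sum is $V$ since $p\ne s=2$, so $W=C_V(r)$ has $|W|=w$.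

The group $H$ permutes the at most two $S$-classes of non-central involutions. So the stabilizer of $r^S$ has index at most 2 in $H$, and it equals $SN$ with $N=C_H(r)$, because $S$ is transitive on $r^S$. As $S\le R$, $|H:NR|\le2$. Now $-1\in N\cap R$ and $p\ne2$, so $(N\cap R)$-orbits on $W\setminus\{0\}$ have length at least 2, and Lemma 8 gives $|NR:R|=|N:N\cap R|\le(w-1)/2$. So $k=|H:NR|\,|NR:R|\le w-1$. Case (III) is done.

The second example of Section 1 shows that this can be tight. There $H=\{x\mapsto ax,\ x\mapsto ax^3\}$, $R=S$ is dihedral of order 8, and $w=3$. Conjugating $x\mapsto ax^3$ by $x\mapsto bx$ replaces $a$ by $ab^{-2}$. If $b$ generates $\mathbb F_9^*$, then $b^2$ has order 4 and the two classes of non-central involutions are fused in $H$. So $|H:NR|=2$, the other factor is $1=(w-1)/2$, and $k=2=w-1$.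

## 8. Good points

For cases (I) and (II) we set up the geometry. Here $E\cap Z=Z(E)$, so $S/Z\cong E/Z(E)$ is an $\mathbb F_s$-space of dimension $2m$, with a nondegenerate alternating form given by commutators, with values in $S'=Z(E)=\Omega_1(Z)$. (Here $\Omega_1(Z)$ is the subgroup of order $s$ of $Z$.) The group $H$ acts on $S/Z$. Since $[x^h,y^h]=[x,y]^h$, it preserves orthogonality; and $S$ acts trivially because $S/Z$ is abelian.

**Step 8.1: the size of $V$.** We express $|V|$ through $m$. By Step 5.3, $L=\mathbb F_p[Z]$ is a field; let $q=|L|$. Then $|Z|$ divides $q-1$, so $s\mid q-1$. The group $S$ centralizes $Z$, so it acts $L$-linearly on $V$, with $Z$ acting by scalars. Extend scalars to the algebraic closure $\bar L$. As $s\ne p$ the module is a sum of irreducible $E$-modules, on each of which $Z(E)$ acts faithfully by scalars. Each of these is faithful for $E$, since a nontrivial normal subgroup of $E$ meets $Z(E)$ nontrivially. Faithful irreducible representations of $E$ over an algebraically closed field of characteristic $\ne s$ have degree $s^m$. So $\dim_LV=s^mt$ for some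 $t\ge1$, and
$$|V|=q^{s^mt}.\qquad\text{Put }w=|V|^{1/s}=q^{s^{m-1}t}.\tag{2}$$

**Definition (good point).** A 1-space $P=\langle xZ\rangle$ of $S/Z$ is *good* if $\langle x,Z\rangle$ contains a non-central element $\rho$ of order $s$. The number of good points is $g$.

The group $H$ permutes the good points. In $C_4\circ Q_8$ all three points are good: if $x\in Q_8$ has order 4, then $ix$ is an involution in $\langle x,Z\rangle$. In an extraspecial 2-group the good points are the nonzero singular vectors.

**Lemma 10 (stabilizer of a good point).** Let $P$ be good with $\rho$ as above, $W=C_V(\rho)$, $N=N_H(\langle\rho\rangle)$. Then $|W|=w$, the stabilizer of $P$ in $H$ is $H_P=SN$, and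
$$y_P:=|H_PR:R|=|N:N\cap R|\ \text{ divides }\ w-1.\tag{3}$$

*Proof.* Since $\rho\notin Z$, there is $y\in S$ such that $\zeta=[\rho,y]$ generates $\Omega_1(Z)$; it is a primitive $s$-th root of unity in $L$, and $y^{-1}\rho y=\rho\zeta$. As $\rho^s=1$ and $s\ne p$, $V$ is the direct sum of the eigenspaces $V_i=\{v:v\rho=\zeta^iv\}$, $0\le i<s$. For $v\in V_i$ we get $(vy)\rho=v(y\rho y^{-1})y=v\rho\zeta^{-1}y=\zeta^{i-1}vy$. So $y$ maps $V_i$ to $V_{i-1}$, the eigenspaces are permuted cyclically, and all have $|V|^{1/s}$ elements. Hence $|W|=|V_0|=w$.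

The group $\langle x,Z\rangle=\langle\rho,Z\rangle=\langle\rho\rangle\times Z$ has $\langle\rho\rangle\times\Omega_1(Z)$ as its subgroup of elements of order dividing $s$. So its subgroups of order $s$ not in $Z$ are the $s$ groups $\langle\rho z\rangle$, $z\in\Omega_1(Z)$. They are permuted transitively by $\langle y\rangle$, since $\rho^{y^i}=\rho\zeta^i$. The group $H_P$ permutes them and contains $S$, so $H_P=S(N\cap H_P)$; and $N\le H_P$ because $\langle\rho\rangle Z/Z=P$. So $H_P=SN$. As $S\le R$, $|H_PR:R|=|NR:R|=|N:N\cap R|$, which divides $|W|-1$ by Lemma 8, since $W$ is $N$-invariant. $\square$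

Write $a_\ell$ for the $\ell$-part of an integer $a$. The next lemma is the heart of the matter.

**Lemma 11 (troublesome primes).** Suppose $\ell$ is a prime with $k_\ell\nmid w-1$. Then $\ell\mid g$ if $g>0$. If moreover $\ell\ne s$, then $s^m\mid o\mid\ell-1$, where $o$ is the order of $q$ modulo $\ell$.

*Proof.* Let $Q$ be a Sylow $\ell$-subgroup of $H$, so $|QR:R|=k_\ell$. If $Q$ fixed a good point $P$, then $Q\le H_P$ and $k_\ell$ would divide $y_P$, which divides $w-1$ by (3), a contradiction. So all $Q$-orbits on the set of good points have length divisible by $\ell$, and $\ell\mid g$.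

By Lemma 8, $k_\ell\mid|V|-1=w^s-1$, and $k_\ell>1$. Let $\ell\ne s$. If $\ell\mid w-1$, then $(w^s-1)/(w-1)=1+w+\dots+w^{s-1}\equiv s\not\equiv0\pmod\ell$. So $w-1$ and $w^s-1$ have the same $\ell$-part and $k_\ell\mid w-1$, a contradiction. So $w\not\equiv1$ but $w^s\equiv1\pmod\ell$, and $w=q^{s^{m-1}t}$ has order $s$ modulo $\ell$. This order is $o/\gcd(o,s^{m-1}t)$. Comparing exponents of $s$, the exponent of $s$ in $o$ exceeds that in $s^{m-1}t$, so it is at least $m$. Finally $o\mid\ell-1$. $\square$

If no prime as in Lemma 11 exists, then $k\mid w-1$, and $k\le|V|^{1/s}-1\le\sqrt{|V|}-1$. So in each case below we may suppose that such an $\ell$ exists.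

## 9. Odd $s$: no troublesome prime

**Step 9.1: all points are good.** This determines $g$. Every point is $\langle eZ\rangle$ with $e\in E\setminus Z(E)$, and $e^s\in Z(E)=\Omega_1(Z)$. If $|Z|\ge s^2$, every element of $\Omega_1(Z)$ is an $s$-th power in the cyclic group $Z$. Choose $c\in Z$ with $c^s=e^{-s}$; then $ec$ is non-central and $(ec)^s=e^sc^s=1$.

If $|Z|=s$, then $S=E$ has class 2 and $S'$ has exponent $s$. As $s$ is odd, $(xy)^s=x^sy^s[y,x]^{s(s-1)/2}=x^sy^s$, so $x\mapsto x^s$ is a homomorphism $E\to Z(E)$. If it is trivial, all points are good. Otherwise its kernel $K=\{x:x^s=1\}$ is a characteristic subgroup of index $s$ containing $Z$. So $K/Z$ is a hyperplane, and in a symplectic space a hyperplane contains its perpendicular 1-space. Hence $Z(K)/Z=(K/Z)^\perp$ has order $s$, and $Z(K)$ has order $s^2$ and exponent $s$. It is a noncyclic characteristic abelian subgroup of $S$, contradicting (1).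

**Step 9.2: comparing sizes.** The aim is to contradict the existence of $\ell$. We have
$$g=\frac{s^{2m}-1}{s-1}\equiv1\pmod s,$$
so $\ell\mid g$ gives $\ell\ne s$, and then $s^m\mid\ell-1$ by Lemma 11. So $\ell>3$ is odd, and since $s$ is odd even $2s^m\mid\ell-1$; thus $\ell\ge2s^m+1$. But $\ell$ divides $(s^m-1)(s^m+1)$, so $\ell\le s^m+1$, a contradiction. Hence $k\mid w-1$, and the case of odd $s$ is done.

## 10. $s=2$ and $|Z|\ge4$: Fermat primes

Now $|V|=w^2$, $p$ is odd, and we need $k\le w-1$. A troublesome prime can exist, as the example with $\ell=3$ shows, so we need to count. Fix a good point $P$, with $\rho,N,W$ as in Lemma 10.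

The group $H/R$ permutes transitively the $R$-orbits on $P^H$, and the stabilizer of the $R$-orbit of $P$ is $H_PR/R$. So
$$k=j\,y_P,\qquad j=|H:H_PR|\le|P^H|\le g.\tag{4}$$

**Lemma 12.** Let $s=2$, and suppose there is a good point $P_2\ne P$ with $P_2\le P^\perp$. Then $y_P\le\sqrt w-1$.

*Proof.* Let $\rho_2$ be a non-central involution belonging to $P_2$. It commutes with $\rho$, so $\rho_2\in C_S(\rho)\le N\cap R$. Since $P\ne P_2$, $P^\perp\not\le P_2^\perp$; so there is $y'\in C_S(\rho)$ with $[\rho_2,y']\ne1$, i.e. $[\rho_2,y']=-1$. Both $\rho_2$ and $y'$ act on $W=C_V(\rho)$, and $y'$ interchanges the $\pm1$-eigenspaces of $\rho_2$ on $W$. So both eigenspaces are nonzero: $\rho_2$ acts nontrivially on $W$ and fixes a nonzero vector of $W$. By Lemma 8 the triple $(W,N^W,(N\cap R)^W)$ satisfies the hypotheses of Theorem B with index $|N:N\cap R|=y_P$. As $\dim W<\dim V$, induction gives $y_P\le\sqrt{|W|}-1=\sqrt w-1$. $\square$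

**Step 10.1: case (I) with $s=2$, $|Z|\ge4$.** We first pin down $\ell$. All points are good: for $e\in E\setminus Z(E)$ we have $e^2\in\Omega_1(Z)$, so $c^2=e^{-2}$ for some $c\in Z$, and $ec$ is a non-central involution. So $g=2^{2m}-1$. Let $\ell$ be as in Lemma 11. Then $\ell\mid g$ is odd and $2^m\mid\ell-1$, so $\ell\ge2^m+1$. As $\ell\mid(2^m-1)(2^m+1)$, we get $\ell=2^m+1$, a Fermat prime, so $m$ is a power of 2. Also $4\mid|Z|\mid q-1$.

Let $m=1$. Then $Z\le N\cap R$ is semiregular on $V\setminus\{0\}$ by (1), so $y_P\le(w-1)/4$ by Lemma 8, and $k\le3(w-1)/4$ by (4). (For $C_4\circ SL_2(3)$ we have $w=5$, and this bound gives exactly $3$.)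

Let $m=2$, $\ell=5$, $g=15$. By Lemma 11, 4 divides the order of $q$ modulo 5, so $q\equiv2,3\pmod5$; with $q\equiv1\pmod4$ we get $q\ge13$. Here $w=q^{2t}$. As $\dim P^\perp=3$ and all points are good, Lemma 12 applies: $y_P\le q^t-1$, and $j\le15$. If $q^t\ge14$, then $k\le15(q^t-1)\le(q^t+1)(q^t-1)=w-1$. Otherwise $q^t=13$ and $w-1=168$. If $j\le14$, then $k\le14\cdot12=168$. If $j=15$, then $15y_P=k$ divides $|V|-1=13^4-1=28560=2^4\cdot3\cdot5\cdot7\cdot17$. So $3\nmid y_P$, hence $y_P\ne12$, $y_P\le11$, and $k\le165$.

Let $m\ge4$. Again Lemma 12 applies, and $y_P\le\sqrt w-1$ with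
$$\sqrt w=q^{2^{m-2}t}\ge5^{2^{m-2}}>4^{2^{m-2}}=2^{2^{m-1}}\ge2^{2m},$$
since $2^{m-1}\ge2m$ for $m\ge4$. So $k\le(2^{2m}-1)(\sqrt w-1)\le(\sqrt w+1)(\sqrt w-1)=w-1$. This completes case (I).

## 11. Extraspecial 2-groups

**Step 11.1: counting singular vectors in case (II).** We pin down $\ell$ and the type. Now $Z=\{\pm1\}$, so $L=\mathbb F_p$, $q=p$ is odd, $w=p^{2^{m-1}t}$ and $m\ge2$. The good points are the nonzero singular vectors of the quadratic form $x\mapsto x^2$ on $S/Z$, of type $\varepsilon$. The standard counts are $g=(2^m-1)(2^{m-1}+1)$ for $\varepsilon=+$ and $g=(2^m+1)(2^{m-1}-1)$ for $\varepsilon=-$. In both cases $g$ is odd and positive, as $m\ge2$. Let $\ell$ be as in Lemma 11. Then $\ell$ is odd and $\ell\ge2^m+1$. For $\varepsilon=+$ every prime divisor of $g$ is at most $\max(2^m-1,2^{m-1}+1)<2^m+1$, which is impossible. So $\varepsilon=-$, and $\ell=2^m+1$ is a Fermat prime, $m\in\{2,4,8,\dots\}$. For a good point $P$ the form on $P^\perp$ induces one on $P^\perp/P$, again of minus type, of dimension $2m-2$.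

**Step 11.2: $m=2$.** Lemma 12 is not available here, so we use a semiregular subgroup. We have $g=5$, and $P^\perp/P$ is anisotropic of dimension 2. The preimage of $P^\perp$ in $S$ is $C_S(\rho)$, of order 16. Elements of $C_S(\rho)\setminus\langle\rho,Z\rangle$ have square $-1$, so they fix no nonzero vector. The elements of $\langle\rho,Z\rangle\setminus\langle\rho\rangle=\{-1,-\rho\}$ act as $-1$ on $W=C_V(\rho)$. So $C_S(\rho)/\langle\rho\rangle$, of order 8, is semiregular on $W\setminus\{0\}$. As $C_S(\rho)\le N\cap R$, Lemma 8 gives $y_P\le(w-1)/8$ and $k\le5(w-1)/8$ by (4).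

**Step 11.3: $m\ge4$.** Here Lemma 12 works, except for one small field. The space $P^\perp/P$, of dimension $2m-2\ge6$, contains nonzero singular vectors, so there is a good point $P_2\ne P$ in $P^\perp$. Thus $k\le g(\sqrt w-1)$ with $\sqrt w=p^{2^{m-2}t}$, and it suffices that $g\le\sqrt w+1$. For $m\ge8$, $\sqrt w\ge3^{2^{m-2}}>2^{2^{m-2}}\ge2^{2m}>g$. For $m=4$, $g=17\cdot7=119$ and $\sqrt w=p^{4t}\ge625$, unless $p=3$, $t=1$.

In this last case $|V|=3^{16}$, $w=3^8$, and $\dim V=16=2^m$. Over the algebraic closure $V$ has the degree of a single irreducible constituent, so $S$ is absolutely irreducible and $C_H(S)\le\{\pm1\}\le S$. An automorphism of $S$ trivial on $S/Z$ has the form $x\mapsto xf(x)$ with $f(x)\in Z$. Since $Z$ is central, $f$ is a homomorphism $S\to Z$; it is trivial on $Z$ because $|Z|=2$. So there are at most $|\mathrm{Hom}(S/Z,Z)|=2^{2m}=|S/Z|=|\mathrm{Inn}(S)|$ such automorphisms. All inner automorphisms are among them, so all of them are inner. If $h\in H$ acts trivially on $S/Z$, then $h$ acts on $S$ as some $x\in S$ does, so $hx^{-1}\in C_H(S)\le S$ and $h\in S$. Hence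 $H/S$ acts faithfully on $S/Z$ and embeds in $Sp_8(2)$, whose order $2^{16}(2^2-1)(2^4-1)(2^6-1)(2^8-1)$ has prime divisors $2,3,5,7,17$ only. Now $k$ divides $|H/S|$ and also
$$3^{16}-1=6560\cdot6562=2^6\cdot5\cdot17\cdot41\cdot193.$$
So $k\le2^6\cdot5\cdot17=5440<6560=w-1$.

This proves Theorem B, and with Step 4.1 it proves Theorem A′ for affine primitive groups. $\square$

## 12. Non-affine primitive groups: the structure of $N_\alpha$

Let $(G,D)$ be as in Theorem A′ with $G$ primitive and $k\ge2$, and let the minimal normal subgroup be $N=T_1\times\dots\times T_l$ with all $T_i\cong T$ nonabelian simple. Put $H=G_\alpha$; then $G=DH=NH$, $k=|H:H\cap D|$, and $N\le D$ by Lemma 7. We use induction on $n$ for Theorem A′ and shall show the strict inequality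
$$k<\sqrt n-1.\tag{5}$$

From here on the classification of finite simple groups enters, first through Rowley's theorem (J. Algebra 174 (1995) 724–727; it uses the classification): a finite group with an automorphism whose only fixed point is the identity is solvable.

**Step 12.1: $N_\alpha\ne1$.** If $h\in H\setminus D$, then $C_N(h)$ preserves $\mathrm{Fix}(h)=\{\alpha\}$, so
$$C_N(h)\le N_\alpha\qquad(h\in H\setminus D).\tag{6}$$
Since $k\ge2$, such $h$ exist. If $N_\alpha=1$, then $h$ induces on $N$ an automorphism whose only fixed point is $1$, and $N$ would be solvable by Rowley. So $N_\alpha\ne1$. It follows that $C_G(N)=1$: otherwise the normal subgroup $C_G(N)$ is transitive, and $N$, which centralizes it, is semiregular, contrary to $N_\alpha\ne1$.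

**Step 12.2: $N_\alpha$ is a direct product along a partition.** This step finds the coordinates in which $\Omega$ is a Cartesian product. By minimality of $N$ and $G=NH$, $H$ permutes the $T_i$ transitively. Let $M_i$ be the projection of $N_\alpha$ to $T_i$. Since $H$ normalizes $N_\alpha$, it permutes the $M_i$ accordingly. For $b\subseteq\{1,\dots,l\}$ write $N_b=\prod_{i\in b}T_i$. A *full diagonal subgroup* of $N_b$ is one that projects isomorphically onto each $T_i$, $i\in b$; for instance $\{(t,t)\}\le T\times T$.

**Lemma 13.** There is a $G$-invariant partition $\mathcal P$ of $\{1,\dots,l\}$ with $N_\alpha=\prod_{b\in\mathcal P}(N_\alpha\cap N_b)$ and all $N_\alpha\cap N_b\ne1$. Either all parts are singletons and $N_\alpha=\prod M_i$ with $M_i<T_i$, or all parts have the same size $\ge2$ and each $N_\alpha\cap N_b$ is a full diagonal subgroup of $N_b$.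

*Proof.* Suppose first $M_i\ne T_i$ for some, hence every, $i$. Then $H$ normalizes $\prod M_i\ge N_\alpha$, and $H\prod M_i$ meets $N$ in $(H\cap N)\prod M_i=N_\alpha\prod M_i=\prod M_i<N$. So $H\prod M_i\ne G$. Since $H$ is maximal in $G$ by primitivity, $\prod M_i\le H\cap N=N_\alpha$. Thus $N_\alpha=\prod M_i$, and $M_i\ne1$ for all $i$ because $N_\alpha\ne1$ and $H$ is transitive on the indices. The partition into singletons works.

Now suppose $M_i=T_i$ for all $i$. Put $Y=N_\alpha$ and $Y_b=Y\cap N_b$, and consider the minimal subsets $b$ with $Y_b\ne1$. Let $b$ be minimal and $i\in b$. By minimality every non-identity element of $Y_b$ has support exactly $b$, so $Y_b$ projects injectively to $T_i$. The image is nontrivial, and it is normalized by the projection $T_i$ of $Y$, because $Y$ normalizes $Y_b$. So the image is $T_i$. Hence $Y_b$ is a full diagonal subgroup of $N_b$.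

Distinct minimal sets $b,b'$ are disjoint: if $i\in b\cap b'$, then $[Y_b,Y_{b'}]\le Y\cap N_b\cap N_{b'}=Y_{b\cap b'}$ projects onto $[T_i,T_i]=T_i$, so $Y_{b\cap b'}\ne1$. As $b\cap b'$ is properly contained in $b$ or in $b'$, this contradicts minimality.

A full diagonal subgroup of $N_b$ is self-normalizing in $N_b$: identify the factors so that it is $\{(t,\dots,t)\}$, and multiply a normalizing element by a diagonal one so that its first entry is $1$. Conjugation then sends $(t,\dots,t)$ to a diagonal element with first entry $t$, so every other entry centralizes $T$ and is $1$.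

Let $y\in Y$ and let $b$ be minimal. The projection of $y$ to $N_b$ normalizes $Y_b$, since $y$ does and the other coordinates centralize $N_b$. So it lies in $Y_b\le Y$. Dividing $y$ by all these projections gives an element of $Y$ whose support is disjoint from all minimal sets; if it were not $1$, its support would contain a minimal set. So it is $1$, and $Y=\prod Y_b$. The minimal sets cover $\{1,\dots,l\}$ since all $M_i\ne1$. This partition is determined by $N_\alpha$, so it is $H$-invariant, hence $G$-invariant as $N$ fixes every $T_i$. By transitivity of $H$ all parts have the same size. It is not $1$, since otherwise $N_\alpha=N$, contradicting that $N$ is transitive. $\square$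

**Step 12.3: Cartesian coordinates.** We fix notation for the resulting quotient sets. Let $e=|\mathcal P|$; $H$ is transitive on $\mathcal P$. For $J\subseteq\mathcal P$ put $N_J=\prod_{b\in J}N_b$, and let $\Omega_J$ be the set of orbits of $\prod_{b\notin J}N_b$ on $\Omega$. Since $\Omega$ is, as an $N$-set, the coset space of $N_\alpha=\prod_b(N_\alpha\cap N_b)$, we have $\Omega\cong\prod_b\Omega_{\{b\}}$ and $\Omega_J\cong\prod_{b\in J}\Omega_{\{b\}}$. As $H$ is transitive on $\mathcal P$, $n=x_0^e$ with $x_0=|\Omega_{\{b\}}|>1$. For nonempty $J$ the group $N_J$ is transitive on $\Omega_J$ with nontrivial point stabilizers. It is faithful there, because it acts trivially on the other coordinates and is faithful on $\Omega$. The map $\Omega\to\Omega_J$ is $N_G(N_J)$-equivariant, because an element normalizing $N_J$ permutes the $T_i$ outside $N_J$ among themselves.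

**Step 12.4: $e\ge2$ and $D$ transitive on $\mathcal P$.** We pass to one coordinate. Let $X=N_G(N_b)$. Then $XD=G$, so $|X:X\cap D|=k$, and $N\le X\cap D$ is transitive on $\Omega_{\{b\}}$. By Lemma 3, $k\mid x_0-1$, so $k\le x_0-1\le\sqrt n-1$. If $k=x_0-1$, then by Lemmas 3 and 5 $(X\cap D)^{\Omega_{\{b\}}}$ is regular; but it contains the faithful image of $N_b$, which has nontrivial stabilizers, a contradiction. So $k<x_0-1\le\sqrt n-1$.

**Step 12.5: $e\ge2$ and $D$ with $u\ge2$ orbits on $\mathcal P$.** We use induction on the degree. Let $J$ be one of the $D$-orbits and $x=|\Omega_J|$. The $D$-orbits are permuted transitively by $G$, so $n=x^u$, and $G_0=N_G(N_J)\ge D$ has index $u$; thus $k=u|G_0:D|$. By Lemma 3, $(G_0^{\Omega_J},D^{\Omega_J})$ is an exceptional pair of index $k/u$.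

We must check that some non-identity element of $G_0^{\Omega_J}$ fixes two points. If not, this group, having nontrivial point stabilizers, is a Frobenius group. By Frobenius–Thompson it has a regular nilpotent normal subgroup $F$. Then $N_J\cap F$ is a nilpotent normal subgroup of $N_J$, a product of nonabelian simple groups, so $N_J\cap F=1$ and $[N_J,F]=1$. Since $F$ is transitive, $N_J$ is semiregular on $\Omega_J$, a contradiction.

By induction (degree $x<n$) $k/u\le\sqrt x-1$, and $k\le u(\sqrt x-1)<x^{u/2}-1=\sqrt n-1$ by the strict Bernoulli inequality.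

**Step 12.6: $e=1$, $l\ge2$.** This is the diagonal case, and we bound $k$ by $l$. Identify the $T_i$ with $T$ so that $N_\alpha=\{(t,\dots,t)\}$; then $n=|T|^{l-1}$. Let $h\in H$. Conjugation by $h$ sends an element with $i$-th entry $t_i$ to one with $i\sigma$-th entry $t_i^{a_i}$, for some $\sigma\in S_l$ and $a_i\in\mathrm{Aut}(T)$. As $h$ normalizes $N_\alpha$, all $a_i$ equal one $a$. Let $(i_1,\dots,i_c)$ be a cycle of $\sigma$, possibly with $c=1$. By Rowley (or trivially if $a^c=1$) there is $1\ne t\in C_T(a^c)$. Consider the element with entry $t^{a^{j-1}}$ in position $i_j$, $1\le j\le c$, and $1$ elsewhere. Conjugation by $h$ puts $t^{a^j}$ in position $i_{j+1}$ for $j<c$, and $t^{a^c}=t$ in position $i_1$. So this element is centralized by $h$, and its support is exactly the cycle. If $c<l$ it is not in $N_\alpha$. So, by (6), if $h\notin D$ then $\sigma$ is a single $l$-cycle. An element of $N_H(T_1)$ fixes the index $1$ and $l\ge2$, so $N_H(T_1)\le D$. Hence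
$$k=|H:H\cap D|\le|H:N_H(T_1)|=l<7^{l-1}-1<|T|^{(l-1)/2}-1=\sqrt n-1,$$
where we used $|T|\ge60>49$.

## 13. Almost simple groups

The remaining case is $l=1$. By Step 12.1, $C_G(T)=1$, so $T\le D\le G\le\mathrm{Aut}(T)$. We collect what we know: $k$ divides $|\mathrm{Out}(T)|$ and $n-1$; $n$ divides $|T|$; $n\ge P(T)$, the minimal degree of a faithful permutation representation of $T$; and by Lemma 6 $D$ is not 2-transitive, hence neither is $T\le D$. We show $n>(k+1)^2$, which is (5).

The orders $|\mathrm{Out}(T)|$ and the degrees $P(T)$ are quoted from Kleidman–Liebeck, *The Subgroup Structure of the Finite Classical Groups*, Table 5.2.A, and Vasil'ev, Algebra and Logic 35 (1996), 36 (1997), 37 (1998); they are collected in Guest–Morris–Praeger–Spiga, Trans. AMS 367 (2015), Table 4.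

**Step 13.1: $k=2$.** This disposes of all $T$ with $|\mathrm{Out}(T)|\le2$. Here $n$ is odd and $n\ge5$. If $n\in\{5,7\}$, Burnside's theorem makes the transitive insolvable group $T$ 2-transitive, which is excluded. If $n=9$, by the list of primitive groups of degree 9 the non-affine ones have socle $A_9$ or $PSL_2(8)$, both 2-transitive, again excluded. So $n\ge11>9=(k+1)^2$.

Henceforth $k\ge3$, so $|\mathrm{Out}(T)|\ge3$. This leaves out $A_m$ ($m\ne6$), the sporadic groups, ${}^2F_4(2)'$, and for instance $L_2(p)$, $L_3(2)$, $L_4(2)\cong A_8$, $L_d(2)$, $U_3(3)\cong G_2(2)'$, $U_4(2)\cong PSp_4(3)$, $Sp_{2m}(2)$ ($m\ge3$).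

**Step 13.2: $T=A_6\cong L_2(9)\cong Sp_4(2)'$.** Here $|\mathrm{Out}(T)|=4$, so $k=4$. Then $n\equiv1\pmod4$ divides $360$, so $n\mid45$, and $n\ge6$ leaves $n\in\{9,45\}$. For $n=9$, $T$ would have a subgroup of order 40. Its number of Sylow 5-subgroups divides 8 and is $\equiv1\pmod5$, so its Sylow 5-subgroup is normal. But $A_6$ has $144/4=36$ Sylow 5-subgroups, each with normalizer of order 10. So $n=45>25$.

**Step 13.3: groups of Lie type over $\mathbb F_q$, $q=p^f$.** Put $K=|\mathrm{Out}(T)|$. Since $k\le K$, it suffices to check $P(T)>(K+1)^2$; where this fails we use the divisibility conditions on $n$. We use $2f\le2^f\le q$.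

* $L_2(q)$, $q\ne9$, $f\ge2$, $q\neq 4$ ($L_2(4)$ has $K=2$); $P=q+1$.
 For $q$ odd, $K=2f$. If $f=2$, then $q\ge25$ and $26>25$. If $f=3$ and $k=3$, then $n\ge28>16$. If $f=3$, $k=6$ and $q\ge125$, then $126>49$. If $k=6$ and $q=27$, then $n\ge28$, $\gcd(n,6)=1$ and $n\mid2^2\cdot3^3\cdot7\cdot13$ give $n=91>49$. If $f\ge4$, then $3^f+1>(2f+1)^2$: at $f=4$ this is $82>81$, and raising $f$ by one triples $3^f$ while the right side grows by a factor at most $(11/9)^2<3$.
 For $q$ even, $K=f$. If $f=3$, then $k=3$, and $n\mid504$, $n\equiv1\pmod3$, $n\ge9$ give $n\mid56$ and $n=28>16$. If $f=4$, then $k=4$, $n$ is odd, $n\mid255$, $n\ge17$, and $n\ne17$ by Burnside, so $n\ge51>25$. If $f=5$, then $k=5$, $n\ge33$, $n\equiv1\pmod5$, so $n\ge36$; but $36\nmid32\cdot31\cdot33$, so $n>36$. If $f\ge6$, then $2^f+1>(f+1)^2$: $65>49$ at $f=6$, and the right side grows by a factor at most $(8/7)^2<2$.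
* $L_3(q)$, $q\ge3$; $P=q^2+q+1$, $K=2f(3,q-1)$.
 If $3\nmid q-1$, then $q\ne2,4$, and equality $2f=q$ occurs only for these; so $q\ge2f+1$ and $P>q^2\ge(2f+1)^2$.
 If $3\mid q-1$ and $q\ne4,16$, then $q\ge6f+1$: for $f=1$, $q\ge7$; for $f=2$, $q\ge25$; for $f=3$ and $f=5$ we have $p\equiv1\pmod3$, so $q\ge7^f$; for $f=4$, $q\ge5^4$; for $f\ge6$, $2^f\ge6f+1$. So $P>q^2\ge(6f+1)^2$.
 If $q=4$: $K=12$, $|T|=2^6\cdot3^2\cdot5\cdot7$, $P=21$. For $k=3$, $21>16$. For $k=4$, $n\mid315$ and $n\equiv1\pmod4$. Here $n=21$ is excluded, since subgroups of index 21 are point or line stabilizers of the projective plane (maximal subgroups of $L_3(4)$, ATLAS), giving 2-transitive actions; the next divisor of $315$ is $35>25$. For $k=6,12$, $\gcd(n,6)=1$, so $n\mid35$ and $n\ge21$ give $n=35\not\equiv1\pmod6$, impossible.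
 If $q=16$: $K=24$, $P=273$. For $k\le12$, $273>169$. For $k=24$, $n\mid5^2\cdot7\cdot13\cdot17$. The divisors in $[273,625]$ are $325,425,455,595$, congruent to $13,17,23,19$ modulo $24$. None is $\equiv1$, so $n>625$.
* $L_4(q)$, $q\ge3$; $P=(q^4-1)/(q-1)>q^3$, $K=2f(4,q-1)$. For $q=3$, $K=4$ and $40>25$. For $q\ge4$ even, $K=2f$ and $(2f+1)^2\le(q+1)^2\le q^3$. For $q\ge5$ odd, $K\le 8f$ and $(8f+1)^2\le q^3$: for $f=1$, $81\le125$; for $f=2$, $289\le729$; for $f\ge3$, $(8f+1)^2\le27^f\le q^3$.
* $L_d(q)$, $d\ge5$, $q\ge3$; $P>q^4$, and $K+1\le2f(q-1)+1\le q(q-1)+1\le q^2$.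
* $U_3(q)$, $q\ge3$; $K=2f(3,q+1)$, $P=q^3+1$ except $P(U_3(5))=50$. For $q=3$, $K=2$. For $q=4$, $K=4$ and $65>25$. For $q=5$, $K=6$ and $50>49$. For $q=7,8,9$, $(6f+1)^2=49,361,169\le q^3$. For $q\ge11$, $(6f+1)^2\le(3q+1)^2\le q^3$ (at $q=11$, $1156\le1331$).
* $U_4(q)$, $q\ge3$; $P=(q+1)(q^3+1)>q^4$, $K=2f(4,q+1)$. For $q=3$, $K=8$ and $112>81$. For $q$ even, $K+1=2f+1\le q+1\le q^2$. For $q\ge5$ odd, $K+1\le8f+1\le4q+1\le q^2$.
* $U_d(q)$, $d\ge5$; $P=(q^d-(-1)^d)(q^{d-1}-(-1)^{d-1})/(q^2-1)$, except $P=2^{d-1}(2^d-1)/3$ for $q=2$, $d$ even. In all cases $P\ge q^{2d-3}\ge q^7$. For the first formula, $q^{2d-1}-q^{2d-3}$ is at most the numerator, since $q^{2d-3}\ge q^d-q^{d-1}+1$. For the second, $(2^d-1)/3\ge2^{d-2}$. And $K+1\le2f(q+1)+1\le q^2+q+1\le q^3$, so $(K+1)^2\le q^6<P$.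
* $PSp_{2m}(q)$, $m\ge2$, $q\ge3$, not $PSp_4(3)$; $K\le2f\le q$ and $P=(q^{2m}-1)/(q-1)\ge(q+1)(q^2+1)>(q+1)^2$.
* $\Omega_{2m+1}(q)$, $q$ odd, $m\ge3$; $K=2f\le q$, and $P\ge(q^{2m}-1)/(q-1)$ for $q>3$, $P\ge351$ for $q=3$; so $P>(q+1)^2$.
* $P\Omega^+_{2m}(q)$, $m\ge4$; $P=(q^m-1)(q^{m-1}+1)/(q-1)>q^{2m-2}\ge q^6$ for $q\ge4$, $P\ge1080>3^6$ for $q=3$, $P\ge120>2^6$ for $q=2$. Here $K\le24f$ for $q$ odd and $K\le6f$ for $q$ even. In each case $K+1\le q^3$: for $q=3$, $25\le27$; for odd $q\ge5$, $24f+1\le12q+1\le q^3$; for $q$ even, $6f+1\le3q+1\le q^3$.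
* $P\Omega^-_{2m}(q)$, $m\ge4$; $P=(q^m+1)(q^{m-1}-1)/(q-1)>q^{2m-2}\ge q^6$, as $(q^{m-1}-1)/(q-1)\ge q^{m-2}$. Here $K\le8f$ for $q$ odd and $2f$ for $q$ even, so $K+1\le4q+1\le q^3$ for $q$ odd and $K+1\le q+1\le q^3$ for $q$ even.
* $Sz(q)$, $q\ge8$: $K=f$, $P=q^2+1>(f+1)^2$. ${}^2G_2(q)$, $q\ge27$: $K=f$, $P=q^3+1>(f+1)^2$. $G_2(q)$, $q\ge3$: $K\le2f\le q$ and $P=(q^6-1)/(q-1)$, or $351$, $416$ for $q=3,4$; so $P>(q+1)^2$. Remaining exceptional types: $K\le6f\le3q$ and $P>q^8\ge(3q+1)^2$.

So $n>(k+1)^2$ in all cases. This proves (5), completes the proof of Theorem A′, and with Section 2 proves Theorem A. $\blacksquare$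

## 14. Groups with index exactly $\sqrt n-1$

**Step 14.1: $D(G)$ for affine groups.** To compute examples we need $D(G)$ for $G=V{:}H$, $H\le GL(V)$. Let $R(H)$ be the subgroup generated by the elements of $H$ fixing a nonzero vector. Then $D(G)=V\,R(H)$. Indeed, the affine map with linear part $h$ and translation part $v$ has a fixed point iff $v\in\mathrm{Im}(1-h)$. For given $h$ there is a $v$ making it a derangement iff $1-h$ is not surjective, i.e. iff $h$ fixes a nonzero vector. So the linear parts of derangements are exactly these $h$. For $h=1$ all nonzero translations are derangements, so $V\le D(G)$.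

**Step 14.2: proof of Theorem C(i).** We generalize the example with $\mathbb F_9$. Let $q\ge3$ be a prime power, $V=\mathbb F_{q^2}$, $H=\{x\mapsto ax,\ x\mapsto ax^q:a\ne0\}$, $G=V{:}H$, $n=q^2$. The map $x\mapsto ax$ with $a\ne1$ fixes only $0$. The map $x\mapsto ax^q$ fixes a nonzero vector iff $x^{q-1}=a^{-1}$ is solvable. The $(q-1)$-th powers form the subgroup of order $q+1$ of the cyclic group $\mathbb F_{q^2}^*$, so this holds iff $a^{q+1}=1$. Applying $x\mapsto ax^q$ and then $x\mapsto bx^q$ gives $x\mapsto ba^qx$. So the maps $x\mapsto ax^q$ with $a^{q+1}=1$ generate $\{x\mapsto ax,\ x\mapsto ax^q:a^{q+1}=1\}$, of order $2(q+1)$. By Step 14.1,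
$$|G:D(G)|=\frac{2(q^2-1)}{2(q+1)}=q-1=\sqrt n-1>1.$$
The non-identity element $x\mapsto x^q$ fixes the $q\ge3$ elements of $\mathbb F_q$, so $G$ is not Frobenius.

**Step 14.3: proof of Theorem C(ii).** We trace equality through the proof. Let $k=|G:D(G)|=\sqrt n-1$, so $\sqrt n$ is an integer; $D(G)\ne G$ gives $k\ge2$. If $G$ is imprimitive, Lemma 4 gives $\min(b,m)=\sqrt n$, so $b=m=k+1$. By Lemma 3 the action on blocks yields an exceptional pair of degree $m$ and index $k=m-1$. By Lemma 5, $m$ is a prime power, and $n=m^2$. If $G$ is primitive, the strict inequality (5) rules out the non-affine case. So $G$ is affine, and $n$ is a prime power and a square, hence the square of a prime power. Part (iii) was proved in Section 3. $\blacksquare$
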